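# Narrow Schreier graphs with infinitely many double cosets

## 1. Schreier graphs, narrowness, virtual fibers, commensurators

Throughout, $G$ is a finitely generated group, generating sets $S$ are finite and symmetric, and $|g|_S$ is word length. A *finitely generated pair* $H\le G$ means that $G$ and $H$ are both finitely generated.

**Definition (Schreier graph).** For $H\le G$, the Schreier graph $H\backslash G=H\backslash\mathrm{Cay}(G,S)$ has the right cosets $Hg$ as vertices and an edge from $Hg$ to $Hgs$ for each $s\in S$. We regard it as its vertex set with the path metric.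

It is convenient to let $G$ act from the left. For $K\le G$ let $X_K$ be the graph on $G/K$ with an edge labelled $s$ from $x$ to $sx$, for $x\in G/K$ and $s\in S$. The inversion $Kg\mapsto g^{-1}K$ carries the edge $Kg,\,Kgs$ to the edge $g^{-1}K,\,s^{-1}g^{-1}K$, so it identifies $K\backslash\mathrm{Cay}(G,S)$ with $X_K$. We write $V=G/H$, $X=X_H$ and $o=H\in V$. Writing $g$ as a word in $S$ gives
$$d_X(x,gx)\le |g|_S\qquad(x\in V,\ g\in G). \tag{1}$$
By (1), two choices of $S$ give bi-Lipschitz equivalent metrics on $V$. The graphs $X_K$ are connected and locally finite, so for sets of vertices "unbounded" and "infinite" mean the same.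

*Example (D).* Let $G=D_\infty$ be the group of maps $n\mapsto\pm n+k$ of $\mathbb Z$, with $t(n)=n+1$, $\iota(n)=-n$ and $S=\{t,t^{-1},\iota\}$. Let $H=\langle\iota\rangle$, the stabilizer of $0$. Then $V=\mathbb Z$, $o=0$, and $X$ has the edges $n - (n+1)$ and $n - (-n)$. It is a ladder with rungs $\{n,-n\}$. The map $n\mapsto|n|$ to $\mathbb N$ changes by at most $1$ along an edge, and $d_X(n,m)\le\big||n|-|m|\big|+1$, so $X$ is quasi-isometric to $\mathbb N$.

**Definition (coarse connectedness).** A subset $A$ of a metric space is $\mu$-coarsely connected if any two points of $A$ can be joined by a finite sequence of points of $A$ with consecutive points at distance at most $\mu$.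

*Example.* The even integers in $\mathbb Z$ are $2$-coarsely connected but not $1$-coarsely connected.

**Definition (narrow, quasi-ray).** An unbounded connected graph $Y$ is narrow if for every $\mu\ge1$ there is an upper bound on the number of pairwise disjoint, unbounded, $\mu$-coarsely connected subsets of $Y$. A quasi-ray is a space quasi-isometric to $[0,\infty)$.

By the remark after (1), narrowness of $H\backslash G$ does not depend on $S$: changing $S$ only changes $\mu$. The square grid $\mathbb Z^2$ is not narrow, since its rows are infinitely many disjoint infinite connected sets. Positive examples come from the next lemma.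

**Lemma 0.** Let $Y$ be an infinite connected graph with $|B(o,r)|\le Cr+C$ for all $r$. Then $Y$ is narrow.

*Proof.* Let $\nu=\lfloor\mu\rfloor\ge1$, let $A_1,\dots,A_k$ be disjoint unbounded $\mu$-coarsely connected sets, and choose an integer $r_0$ such that every $A_i$ meets $B(o,r_0)$. For $j\ge0$, join a point of $A_i\cap B(o,r_0)$ to a point of $A_i$ farther than $r_0+(j+1)\nu$ from $o$ by a chain in $A_i$ with steps at most $\mu$. Distances are integers, so steps are at most $\nu$. The first point of the chain at distance greater than $r_0+j\nu$ from $o$ is at distance at most $r_0+(j+1)\nu$. So each block $\{r_0+j\nu+1,\dots,r_0+(j+1)\nu\}$ of distances is hit, and $A_i$ has at least $\lfloor (r-r_0)/\nu\rfloor$ points in $B(o,r)$. Hence $k\lfloor (r-r_0)/\nu\rfloor\le Cr+C$ for all $r\ge r_0$, which forces $k\le C\nu$. $\square$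

So the ladder of Example (D) is narrow.

**Definition (virtual fiber subgroup).** $H\le G$ is a virtual fiber subgroup if it is finitely generated and there are finite index subgroups $G'\le G$ and $H'\le H$ such that $H'\trianglelefteq G'$ and $G'/H'\cong\mathbb Z$.

*Example.* In Example (D), $H'=1$ and $G'=\langle t\rangle$ show that $H=\langle\iota\rangle$ is a virtual fiber subgroup.

**Definition (double cosets).** $|H\backslash G/H|$ is the number of double cosets $HgH$. Double cosets correspond to $H$-orbits on $V$, and the orbit of $gH$ has $[H:H\cap gHg^{-1}]$ elements.

*Example.* In Example (D) the orbits are $\{0\}$ and $\{n,-n\}$ for $n\ge1$, so $|H\backslash G/H|=\infty$.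

*Example (P).* Let $P$ be the group of permutations of $\mathbb Z$ that agree outside a finite set with some map $n\mapsto\pm n+k$. Let $P^+\le P$ be the subgroup of index $2$ where the sign is $+$. The conjugates by powers of $t$ of the transposition $\sigma=(0\ 1)$ are all the adjacent transpositions, so $P^+=\langle t,\sigma\rangle$ and $P=\langle t,\sigma,\iota\rangle$. Let $H$ be the stabilizer of $0$ in $P$. The order isomorphism $\mathbb Z\setminus\{0\}\to\mathbb Z$ given by $n\mapsto n$ for $n<0$ and $n\mapsto n-1$ for $n>0$ carries $H\cap P^+$ isomorphically onto $P^+$, so $H\cap P^+$ is finitely generated. It has index $2$ in $H$ (note $\iota\in H$), so $H$ is finitely generated. The Schreier graph is the ladder of Example (D), with additional edges between $0$ and $1$ and additional loops. So it is a narrow quasi-ray. But $H$ is transitive on $\mathbb Z\setminus\{0\}$, so $|H\backslash P/H|=2$.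

**Definition (commensurator).** Subgroups $A,B$ are commensurable if $A\cap B$ has finite index in both. This is an equivalence relation. $\mathrm{Comm}_G(H)$ is the set of $g\in G$ such that $H$ and $gHg^{-1}$ are commensurable. It is a subgroup containing $H$. We say that $H$ is commensurated in $L\ge H$ if $\mathrm{Comm}_L(H)=L$. In that case every $H$-orbit on $L/H$ is finite and every $HgH$ with $g\in L$ is a finite union of left cosets of $H$.

*Example.* In $\mathbb Z[\tfrac12]\rtimes\langle t\rangle$, with $t$ acting as multiplication by $2$, every conjugate of $H=\mathbb Z$ is some $2^k\mathbb Z$, so $H$ is commensurated. In Example (P) an element $g\in\mathrm{Comm}_P(H)$ gives a finite $H$-orbit of $gH$. The only finite orbit is $\{0\}$, so $\mathrm{Comm}_P(H)=H$.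

We also use these textbook facts. *König's lemma:* for nonempty finite sets $\mathcal P_1,\mathcal P_2,\dots$ with maps $\mathcal P_{m+1}\to\mathcal P_m$ there is a compatible sequence. A *ray* is a one-way infinite simple path. By König's lemma, an infinite connected set of vertices in a locally finite graph contains a ray. *Menger's theorem:* in a finite graph, if there are no $n+1$ pairwise disjoint paths from $F$ to $T$, then some set of at most $n$ vertices meets every path from $F$ to $T$. We also use *max-flow–min-cut* for finite networks. A finitely generated group has only finitely many subgroups of index at most $M$. An infinite connected locally finite graph has at least two *ends* if deleting some finite vertex set leaves at least two infinite components; otherwise it is one-ended.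

## 2. What infinitely many double cosets should force

Two facts are known.

(a) If $H\le G$ is a finitely generated pair and $H\backslash G$ is narrow with at least two ends, then $H$ is a virtual fiber subgroup if and only if $|H\backslash G/H|=\infty$.

(b) If $H$ is a virtual fiber subgroup of a finitely generated group $G$, then $H\backslash G$ is quasi-isometric to $\mathbb Z$ or to $\mathbb N$.

Example (P) shows that narrowness alone does not give a virtual fiber: its Schreier graph is a narrow quasi-ray, but it has two double cosets, and a virtual fiber subgroup always has infinitely many (Section 8). For at least two ends, (a) says that infinitely many double cosets are enough. The question, from Pénélope Azuelos, "On subgroups with narrow Schreier graphs", arXiv:2402.19000 (2024), is what happens with one end. Does there exist a finitely generated pair $H\le G$ such that $H\backslash G$ is narrow and one-ended (for instance a quasi-ray) and $|H\backslash G/H|=\infty$, but $H$ is not a virtual fiber subgroup? There is no such pair.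

**Theorem 1.** Let $H\le G$ be a finitely generated pair with $H\backslash G$ narrow. If $|H\backslash G/H|=\infty$, then $H$ is a virtual fiber subgroup of $G$. In particular, the answer to the question is negative.

**Theorem 2.** For a finitely generated pair $H\le G$ the following are equivalent:

1. $H$ is a virtual fiber subgroup;
2. $H\backslash G$ is narrow and $|H\backslash G/H|=\infty$;
3. $H\backslash G$ is narrow and $[\mathrm{Comm}_G(H):H]=\infty$;
4. $H\backslash G$ is quasi-isometric to $\mathbb Z$ or $\mathbb N$, and $|H\backslash G/H|=\infty$.

Moreover, let $H\backslash G$ be narrow, let $S\supseteq S_H$ be a finite symmetric generating set of $G$ containing a generating set $S_H$ of $H$, and let $n$ be the maximal number of pairwise disjoint unbounded connected subsets of $H\backslash\mathrm{Cay}(G,S)$. If $H$ is not a virtual fiber subgroup, then $[\mathrm{Comm}_G(H):H]\le n$ and $|H\backslash G/H|\le 2n$.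

The proof does not use (a), and it uses (b) only for one implication of Theorem 2.

### Normal subgroups, and the two things that can go wrong

Suppose first that $H$ is normal, $Q=G/H$, and $X$ is narrow. Then $X$ is a Cayley graph of $Q$, and $|H\backslash G/H|=|Q|=\infty$. The obvious plan is to find $g\in G$ whose image in $Q$ has infinite order. Given such a $g$, all $\langle g\rangle$-orbits on $V$ are infinite, pairwise disjoint, and $|g|_S$-coarsely connected by (1). By narrowness there are finitely many. So $H\langle g\rangle$ has finite index in $G$, and $G'=H\langle g\rangle$, $H'=H$ show that $H$ is a virtual fiber subgroup.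

The plan stops exactly where $Q$ is a torsion group. By the Golod–Shafarevich theorem there are infinite finitely generated torsion groups, so no purely algebraic argument produces $g$. Narrowness has to exclude this case.

For general $H$ there is a second problem. Even when $H$ is commensurated and $g$ has no positive power in $H$, we need a finite index subgroup of $H$ that is normalized by $g$. In $\mathbb Z[\frac12]\rtimes\langle t\rangle$ with $H=\mathbb Z$, the element $t$ has no positive power in $H$, yet $\bigcap_k t^kHt^{-k}=\bigcap_k2^k\mathbb Z=0$. Narrowness has to exclude this too.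

The plan of the proof is as follows. Section 3 turns narrowness into small cuts. Section 4 passes to a subgroup $L$ in which $H$ is commensurated. Section 5 settles the case where some $g\in L$ has no positive power in $H$. Section 6, the main part, shows that such a $g$ always exists.

## 3. Small cuts and coverings

**Lemma 1.** Suppose the infinite graph $X$ has no $n+1$ pairwise disjoint infinite connected subsets. Then for each finite $F\subset V$ there are a finite $A\supseteq F$ and $Z\subseteq A$ with $|Z|\le n$ such that every edge from $A$ to $V\setminus A$ starts in $Z$.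

*Proof.* The purpose is to trade "few disjoint rays" for "few vertices in a cut". We may assume $F\neq\emptyset$. For $m\ge1$ let $T_m=\{x:d(x,F)=m\}$ and $U_m=\{x:d(x,F)\ge m\}$. Let $\mathcal P_m$ be the set of $(n+1)$-tuples of pairwise vertex-disjoint simple paths from $F$ to $T_m$ in which only the last vertex of each path lies in $U_m$. These paths lie in the finite ball $\{x:d(x,F)\le m\}$, so $\mathcal P_m$ is finite. Truncating each path at its first vertex in $U_m$, which lies in $T_m$ because distances change by at most $1$ along an edge, maps $\mathcal P_{m+1}$ to $\mathcal P_m$.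

If all $\mathcal P_m$ were nonempty, König's lemma would give a compatible sequence. Paths in $\mathcal P_m$ have at least $m$ edges, so the limits would be $n+1$ pairwise disjoint rays, a contradiction. So $\mathcal P_m=\emptyset$ for some $m$. Thus the finite graph induced on $\{x:d(x,F)\le m\}$ has no $n+1$ disjoint paths from $F$ to $T_m$ (otherwise truncate them at their first vertices in $T_m$). By Menger's theorem some $Z$ with $|Z|\le n$ meets every path from $F$ to $T_m$ in that graph. Every path from $F$ to $U_m$ in $X$ has an initial segment of this kind, so it also meets $Z$.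

Let $A_0$ be the set of vertices joined to $F\setminus Z$ by a path in $X\setminus Z$. Then $A_0\cap U_m=\emptyset$, so $A_0$ is finite. Put $A=A_0\cup Z\supseteq F$. A neighbor of a vertex of $A_0$ lies in $Z\cup A_0=A$, so edges leaving $A$ start in $Z$. $\square$

If $K\le K'$, then $yK\mapsto yK'$ is a label-preserving covering $X_K\to X_{K'}$ with fibers of size $[K':K]$. Rays lift along a label-preserving covering: a ray $x_0,\ x_1=s_1x_0,\ x_2=s_2x_1,\dots$ lifts to a ray from each point of the fiber over $x_0$, by following the same labels. Distinct lifts are disjoint: if $\tilde x_j=\tilde x'_k$, then $x_j=x_k$, so $j=k$, and moving back along the inverse labels gives $\tilde x_0=\tilde x_0'$. Lifts of disjoint rays are disjoint.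

From now on $X$ is narrow, and $n=n(X)\ge1$ is the maximal number of pairwise disjoint infinite connected subsets of $X$.

**Lemma 2.**
(i) If $K\le H$ and $[H:K]=m<\infty$, then $X_K$ has at most $nm$ pairwise disjoint rays.
(ii) If $H\le L\le G$ and $[L:H]<\infty$, then $[L:H]\le n$.
(iii) If $[H:H\cap gHg^{-1}]<\infty$, then $g\in\mathrm{Comm}_G(H)$.

*Proof.* (i) Take $l<\infty$ disjoint rays in $X_K$, let $F\subset V$ be the image of their initial points, and take $A,Z$ from Lemma 1. The preimage of $A$ is finite and contains the initial points, so each ray leaves it along some edge. That edge projects to an edge leaving $A$, so it starts in the preimage of $Z$, which has at most $nm$ elements. The rays are disjoint, so $l\le nm$.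

(ii) $X_L$ is infinite, since $[L:H]<\infty$, and contains a ray. This ray has $[L:H]$ disjoint lifts in $X$.

(iii) Let $K=H\cap gHg^{-1}$, $m=[H:K]<\infty$ and $M=[gHg^{-1}:K]\in[1,\infty]$. Since $K\le gHg^{-1}$, the map $yK\mapsto ygH$ is well defined. It is a label-preserving covering $X_K\to X$ with fibers of size $M$, namely the covering $X_K\to X_{gHg^{-1}}$ followed by the isomorphism $y\,gHg^{-1}\mapsto ygH$. Lifting $n$ disjoint rays of $X$ gives $nM$ disjoint rays in $X_K$. By (i), $nM\le nm$, so $M<\infty$. $\square$

## 4. Passing to the commensurator

Let $C=\mathrm{Comm}_G(H)$. This section finds, inside $C$, a finitely generated group containing $H$ with infinite index whose Schreier graph over $H$ is still narrow.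

**Lemma 3.** Let $H\le G$ be a finitely generated pair with $X$ narrow. If $|H\backslash G/H|=\infty$, then $[C:H]=\infty$. If $[C:H]\ge n+1$, there is a finitely generated $L$ with $H\le L\le C$ and $[L:H]=\infty$. For such $L$, the Schreier graph of $L/H$ (with respect to any finite generating set of $L$) is narrow.

*Proof.* Let $H=\langle S_H\rangle$ with $S_H$ finite and symmetric, and $\mu=\max(1,\max_{h\in S_H}|h|_S)$. By (1), applying the letters of $h=h_k\cdots h_1$ one at a time joins $x$ to $hx$ by steps of length at most $\mu$ inside the orbit $Hx$. So each $H$-orbit in $V$ is $\mu$-coarsely connected. By narrowness only finitely many $H$-orbits are infinite. If $|H\backslash G/H|=\infty$, then infinitely many are finite. If $H\cdot gH$ is finite, then $[H:H\cap gHg^{-1}]<\infty$ and $g\in C$ by Lemma 2(iii). So $C/H$ contains infinitely many orbits, and $[C:H]=\infty$.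

If $[C:H]\ge n+1$, pick $g_0,\dots,g_n\in C$ in distinct cosets of $H$ and let $L=\langle H,g_0,\dots,g_n\rangle$. Then $[L:H]\ge n+1$, so $[L:H]=\infty$ by Lemma 2(ii).

The inclusion $L/H\subset G/H$ is injective, and by (1) it is Lipschitz for the Schreier metrics, with constant the maximal $S$-length of the chosen generators of $L$. So it sends disjoint infinite $\mu$-coarsely connected sets to disjoint infinite $\mu'$-coarsely connected sets, with $\mu'$ depending only on $\mu$ and the generating sets. Hence the infinite connected graph on $L/H$ is narrow. $\square$

## 5. When some element has no positive power in $H$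

**Definition (the invariant graph $\Gamma$).** Suppose $L$ is generated by a finite symmetric $S$ and commensurates $H\le L$. Let $\Gamma$ be the graph on $L/H$ in which $aH$ is adjacent to $ahsH$ for $h\in H$, $s\in S$.

Adjacency depends only on $aH$, and it is symmetric since $(ahs)s^{-1}H=aH$ and $s^{-1}\in S$. The graph is connected, because $s_1\cdots s_{k-1}H$ and $s_1\cdots s_kH$ are adjacent. It is invariant under left multiplication by $L$, hence vertex-transitive, and it is locally finite because each $HsH/H$ is finite.

*Example.* In Example (D) with $L=G$, the neighbors of $0$ are the points of $Ht^{\pm1}\cdot0=\{\pm1\}$ (and $0$ itself, a loop). So $\Gamma$ is the line $\mathbb Z$, while $X$ is a quasi-ray. The two graphs have different geometry: $X$ is the one that narrowness speaks about, and $\Gamma$ is the one with symmetry.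

**Lemma 4.** Let $H\le L$ be finitely generated, with $H$ commensurated in $L$ and $L/H$ narrow. If $g\in L$ has no positive power in $H$, then $N:=\bigcap_{a\in L}aHa^{-1}$ has finite index in $H$.

*Proof.* **Step 1: finitely many $\langle g\rangle$-orbits.** If $g^k\in aHa^{-1}$ for some $k\ge1$ and $a\in L$, then, as $H\cap aHa^{-1}$ has finite index in $aHa^{-1}$, a positive power of $g^k$ lies in $H$, a contradiction. So all $\langle g\rangle$-orbits on $L/H$ are infinite, with trivial stabilizers. By (1) they are $|g|$-coarsely connected in the Schreier graph, so by narrowness there are finitely many.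

**Step 2: $\Gamma$ looks like a line along $g$.** Let $d=d_\Gamma$, $\ell(k)=d(o,g^ko)=\ell(-k)$ and $\lambda=\ell(1)$. As $g$ acts on $\Gamma$ by isometries with finitely many orbits, there is $c$ such that every vertex is within $c$ of some $g^ko$. The points $g^ko$ are distinct and $\Gamma$ is locally finite, so $\ell(k)\to\infty$ as $|k|\to\infty$. If $y,z$ are adjacent and within $c$ of $g^io$ and $g^jo$ respectively, then $\ell(j-i)\le2c+1$, so $|i-j|\le D$ for a constant $D$.

Let $0\le j\le k$. Follow a geodesic from $o$ to $g^ko$, assigning to each of its vertices an index $i$ with $g^io$ within $c$; use index $0$ at the start and $k$ at the end. Consecutive indices differ by at most $D$, so some vertex $p$ (the first with index at least $j$) has index $i$ with $|i-j|\le D$. Then $d(p,g^jo)\le c+\lambda D=:c'$. As $p$ lies on a geodesic, $\ell(k)=d(o,p)+d(p,g^ko)$, so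
$$\ell(k)\ge\ell(j)+\ell(k-j)-2c'\qquad(0\le j\le k). \tag{2}$$
If moreover $|\ell(k)-\ell(j)|\le2c$, then $\ell(k-j)\le2c+2c'$, so $k-j\le M_1$ for a constant $M_1$. So for each $r$, the integers $l\ge0$ with $|\ell(l)-r|\le c$ lie in an interval of length $M_1$, and the same holds for $l\le0$. Altogether at most $2(M_1+1)$ integers $l$ satisfy $|\ell(l)-r|\le c$.

**Step 3: $H$-orbits are uniformly bounded.** Let $x\in L/H$ and $r=d(o,x)$. For $h\in H$ we have $ho=o$, so $d(o,hx)=r$. The point $hx$ is within $c$ of some $g^lo$, and then $|\ell(l)-r|\le c$. So $|Hx|\le M:=2(M_1+1)\,|B_\Gamma(o,c)|$, uniformly in $x$. Thus all point stabilizers in $H$ have index at most $M$. The finitely generated group $H$ has finitely many subgroups of index at most $M$. Their intersection has finite index in $H$ and fixes every $x\in L/H$, so it lies in $N$. $\square$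

**Lemma 5.** Let $X=X_H$ be narrow, let $N\le H$ have finite index, and let $g\in G$ normalize $N$ with no positive power in $N$. Then $N\langle g\rangle$ has finite index in $G$. Hence $H$ (if finitely generated) is a virtual fiber subgroup.

*Proof.* Since $g$ normalizes $N$, the map $\rho:xN\mapsto xgN$ is a well-defined automorphism of $X_N$. As no nonzero power of $g$ lies in $N$, the group $\langle\rho\rangle\cong\mathbb Z$ acts freely on vertices. Suppose there are infinitely many $\langle\rho\rangle$-orbits; we produce too many disjoint rays.

Let $v_0=N$, $P=\langle\rho\rangle v_0$ and $\delta(v)=d(v,P)$, a $\rho$-invariant function. Each set $\{\delta\le r\}$ is the union of the orbits meeting $B(v_0,r)$, hence a finite union of orbits, so $\delta$ is unbounded. For each $r$, take a vertex $v$ with $\delta(v)\ge r$, reverse a shortest path from $v$ to $P$, and keep its first $r$ edges. This gives a path $q(0),\dots,q(r)$ with $\delta(q(i))=i$, and after translating by a power of $\rho$ we may take $q(0)=v_0$. By König's lemma there is a ray $q$ with $\delta(q(i))=i$ for all $i$. If $\rho^jq(i)=\rho^{j'}q(i')$, then applying $\delta$ gives $i=i'$, and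 freeness gives $j=j'$. So the $\rho^jq$ are infinitely many disjoint rays in $X_N$, contradicting Lemma 2(i).

Thus $G$ is a finite union of sets $x_iN\langle g\rangle$, that is, $G'=N\langle g\rangle$ has finite index. With $H'=N$ we have $H'\trianglelefteq G'$, and $G'/H'$ is infinite cyclic, generated by $gN$. $\square$

## 6. When every element has a positive power in $H$

**Proposition 6.** There is no finitely generated pair $H\le G$ with $H$ commensurated in $G$, $[G:H]=\infty$, $X=X_H$ narrow, and such that every $g\in G$ has a positive power in $H$.

Suppose such a pair exists. We choose $S$ to contain a generating set of $H$. We keep $V,X,o$, and $n=n(X)$ for this $S$, and let $\Gamma$ be the invariant graph with $L=G$. All $H$-orbits on $V$ are finite.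

A first attempt would be to take the small cuts of $X$ from Lemma 1 and move them around by the group. If $H$ is normal this is possible: right multiplication $aH\mapsto agH$ is an automorphism of $X$. In general it is not even well defined: in Example (D), $H=\iota H$, but $tH$ and $\iota tH$ are the points $1$ and $-1$. Left multiplication is well defined on $V$ but is not an automorphism of $X$: in Example (D), $t$ moves the edge $\{1,-1\}$ to the non-edge $\{2,0\}$. The graph $\Gamma$ has the symmetry, but in general we have no control over its cuts.

The way out is to right-translate subsets of the group $G$ itself. The set $\tilde Ag$ is not a union of left cosets of $H$, but it is one for $g^{-1}Hg$. Comparing both subgroups with $H\cap g^{-1}Hg$, and counting edges against a flow of maximal strength, will show that $\tilde Ag$ behaves like a minimal cut. The counting needs the two indices of $H\cap g^{-1}Hg$ to agree, and this is what periodicity gives first.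

### 6.1. The two indices of $H\cap g^{-1}Hg$ agree

This step prepares the counting in Lemma 9. For commensurable $A,B$ put $(A:B)=[A:A\cap B]/[B:A\cap B]$. For any $D\le A\cap B$ of finite index, $(A:B)=[A:D]/[B:D]$. Taking $D=A\cap B\cap C'$ gives $(A:B)(B:C')=(A:C')$ for commensurable $A,B,C'$. Also $(\cdot:\cdot)$ is invariant under conjugation. So $\Delta(g)=(H:g^{-1}Hg)$ satisfies
$$\Delta(gk)=(H:k^{-1}Hk)\,(k^{-1}Hk:k^{-1}g^{-1}Hgk)=\Delta(k)\Delta(g).$$
If $g^m\in H$ with $m\ge1$, then $\Delta(g)^m=\Delta(g^m)=1$, and $\Delta(g)>0$, so $\Delta(g)=1$. Hence
$$[H:H\cap g^{-1}Hg]=[g^{-1}Hg:H\cap g^{-1}Hg]\qquad\text{for all }g\in G. \tag{3}$$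

### 6.2. $X$ is one-ended

This step shows that a second end would produce an element moving a set strictly inside itself, which periodicity forbids. Suppose $X$ has at least two ends.

**Step 1: an $H$-invariant cut.** There is an infinite, co-infinite $A\subset V$ with only finitely many edges between $A$ and $V\setminus A$. Since $S\cap H$ generates $H$, each $H$-orbit is connected by edges with labels in $S\cap H$. So an $H$-orbit meeting both $A$ and $V\setminus A$ contains an edge between them. Hence there are finitely many such orbits, all finite. Removing them from $A$ changes $A$ by finitely many vertices, so we may assume $HA=A$.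

**Step 2: transfer the cut to $\Gamma$.** Let $\tilde A\subset G$ be the preimage of $A$, let $B=\tilde A^{-1}$ and $B^*=G\setminus B$. These sets are $H$-bi-invariant. Since $H$-orbits on $V$ are finite, $\tilde A$ and its complement each contain infinitely many double cosets. Hence so do $B$ and $B^*$, and $B/H$ and $B^*/H$ are infinite.

We claim that $B/H$ has finite edge boundary in $\Gamma$. If $b\in B$ and $bhs\notin B$, then $a:=(bh)^{-1}\in\tilde A$ and $s^{-1}a=(bhs)^{-1}\notin\tilde A$. So $aH$ lies in a finite set of cosets $a_iH$, and $b\in a^{-1}H$ lies in the finite union of the double cosets $Ha_i^{-1}H$, each consisting of finitely many left cosets. So finitely many vertices $bH$ occur, and $\Gamma$ is locally finite.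

**Step 3: an element shrinking $B$.** Write $B,B^*$ also for $B/H,B^*/H$. Let $D$ be a finite set of vertices, connected in $\Gamma$, containing all endpoints of boundary edges of $B$. Such endpoints exist in both $B$ and $B^*$, as $\Gamma$ is connected. A connected set avoiding $D$ lies in $B$ or in $B^*$. Since $B$ is infinite and $\Gamma$ is locally finite and vertex-transitive, we can move a chosen vertex of $D$ to a vertex of $B$ farther from $D$ than the diameter of $D$. This gives $g_1$ with $g_1D\cap D=\emptyset$ and $g_1D$ meeting $B$, so $g_1D\subset B\setminus D$.

The set $B^*\cup D$ is connected: each component of $B^*$ has a vertex adjacent to $B$, and this vertex is in $D$. It is disjoint from $g_1D$, which contains all endpoints of boundary edges of $g_1B$. So it lies in $g_1B$ or in $g_1B^*$. Taking complements, respectively $g_1B^*\subseteq B\setminus D$ or $g_1B\subseteq B\setminus D$. Since $B\cap D\ne\emptyset$, we get respectively $g_1B^*\subsetneq B$ or $g_1B\subsetneq B$. Exchanging the roles of $B$ and $B^*$, there is $g_2$ with $g_2B\subsetneq B^*$ or $g_2B^*\subsetneq B^*$.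

If $g_1B\subsetneq B$, put $h=g_1$. If $g_2B^*\subsetneq B^*$, then $B\subsetneq g_2B$; put $h=g_2^{-1}$. Otherwise put $h=g_1g_2$, with $g_1g_2B\subsetneq g_1B^*\subsetneq B$. In all cases $hB\subsetneq B$, so $h^kB\subsetneq B$ for all $k\ge1$. But some $h^m$ with $m\ge1$ is in $H$, and $HB=B$, a contradiction. So $X$ is one-ended.

### 6.3. Minimal cuts, a maximal flow, and an order on $V$

This step encodes all minimal cuts around a fixed finite set in one flow, and turns them into a preorder on $V$.

For $A\subset V$ let $\partial A=\{(x,s)\in V\times S:x\in A,\ sx\notin A\}$. For $\varepsilon=(x,s)$, an edge from $x$ to $sx$, let $\bar\varepsilon=(sx,s^{-1})$. For finite $F$ let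
$$c(F)=\min\{|\partial A|:F\subset A,\ A\text{ finite}\}.$$
It is nondecreasing in $F$, and by Lemma 1, $c(F)\le n|S|$. Let $e=\max_Fc(F)$ and fix a finite nonempty $F_0$ with $c(F_0)=e$. Then $e\ge1$, as $X$ is connected and infinite, and $c(F)=e$ for all finite $F\supseteq F_0$.

**Step 1: the flow.** We claim that there is $\theta:V\times S\to[-1,1]$ with $\theta(\bar\varepsilon)=-\theta(\varepsilon)$, such that $\operatorname{div}\theta(x):=\sum_s\theta(x,s)$ vanishes for $x\notin F_0$ and $\sum_{x\in F_0}\operatorname{div}\theta(x)=e$. Take finite $A_1\subset A_2\subset\cdots$ exhausting $V$ with $F_0\subset A_1$. Contract $F_0$ to a source and $V\setminus A_m$ to a sink, every undirected edge $\{\varepsilon,\bar\varepsilon\}$ having capacity $1$. Every cut has capacity $|\partial A|\ge e$ for some $F_0\subset A\subset A_m$. So by max-flow–min-cut there is a flow of value at least $e$, and after scaling of value exactly $e$. Extend it by $0$ to loops and to edges inside $F_0$ or inside $V\setminus A_m$. A subsequence of these flows converges pointwise, as $V\times S$ is countable. The limit is $\theta$: each required identity is a finite sum that holds for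 all large $m$, and it passes to the limit.

For every finite $A\supseteq F_0$, the contributions of edges inside $A$ cancel, so
$$\sum_{\varepsilon\in\partial A}\theta(\varepsilon)=\sum_{x\in A}\operatorname{div}\theta(x)=e. \tag{4}$$

**Step 2: minimal cuts are the closed sets.** Let $\mathcal M=\{A\subset V\text{ finite}:A\supseteq F_0,\ |\partial A|=e\}$. Write $x\to y$ if $y=sx$ with $\theta(x,s)<1$ for some $s\in S$. Write $y\preceq x$ if $y=x$ or there is a directed path $x\to\cdots\to y$. Let $x\sim y$ mean $x\preceq y\preceq x$, let $[x]$ be the class of $x$, and ${\downarrow}x=\{y:y\preceq x\}$. By (4) and $\theta\le1$, a finite $A\supseteq F_0$ is in $\mathcal M$ if and only if $\theta=1$ on $\partial A$, that is, if and only if $A$ is closed under arrows. So $\mathcal M$ is closed under finite unions. Every finite set $F$ lies in a member of $\mathcal M$, as $c(F\cup F_0)=e$. Hence all ${\downarrow}x$, all classes, and $D_0:=\bigcup_{f\in F_0}{\downarrow}f$ are finite. The set ${\downarrow}x\cup D_0$ is finite, contains $F_0$ and is closed under arrows, and any member of $\mathcal M$ containing $x$ contains it. So it is the smallest member of $\mathcal M$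 containing $x$, and:
$$\text{if }y\notin D_0\text{ and every }A\in\mathcal M\text{ containing }x\text{ contains }y,\text{ then }y\preceq x. \tag{5}$$

*Example.* In the ladder of Example (D) take $F_0=\{0\}$. Any finite $A\ni0$ has at least one outgoing edge on each of the two rails, and $\{-k,\dots,k\}$ has exactly two, so $e=2$. The flow $\theta=1$ outward along both rails and $0$ on the rungs works. Arrows run inward along the rails and both ways along the rungs. So ${\downarrow}k=\{-|k|,\dots,|k|\}$ and the classes are the rungs $\{k,-k\}$. (Example (D) is not periodic modulo $H$; it only illustrates the order.)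

**Lemma 7.** For every finite $E\subset V$ there is a finite $Q(E)\subset V$ such that every $A\in\mathcal M$ with $A\not\subset Q(E)$ contains $E$.

*Proof.* This is where one-endedness enters. For $z\in E$ let $I_z=\bigcup\{A\in\mathcal M:z\notin A\}$. If every $I_z$ is finite, then $Q(E)=\bigcup_{z\in E}I_z$ works: a member of $\mathcal M$ missing some $z\in E$ lies in $I_z$. Suppose $I=I_z$ is infinite. As $\mathcal M$ is countable and closed under finite unions, $I$ is an increasing union of $A_k\in\mathcal M$ with $z\notin A_k$. It contains $F_0$. Every element of $\partial I$ is in $\partial A_k$ for all large $k$, so $|\partial I|\le e$ and $\theta=1$ on $\partial I$.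

If $V\setminus I$ were finite, then, as it misses $F_0$, cancelling inner edges gives
$$0=\sum_{x\notin I}\operatorname{div}\theta(x)=-\sum_{\varepsilon\in\partial I}\theta(\varepsilon)=-|\partial I|.$$
This contradicts connectedness of $X$, as $z\notin I\ne\emptyset$. So $I$ and $V\setminus I$ are infinite with finite $\partial I$. Removing the finitely many endpoints of $\partial I$ leaves finitely many components, each inside $I$ or inside $V\setminus I$, and hence infinite components on both sides. This contradicts one-endedness. $\square$

**Lemma 8.** Pairwise $\preceq$-incomparable $x_1,\dots,x_k\in V\setminus D_0$ satisfy $k\le e$.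

*Proof.* The idea is that each $[x_i]$ has to receive flow across one common minimal cut. Let $A_0=D_0\cup\bigcup_i{\downarrow}x_i$ and $B=A_0\setminus\{y:y\succeq x_i\text{ for some }i\}$. The set $B$ is finite. It is closed under arrows: if $y\in B$ and $y\to y'$, then $y'\in A_0$, and $y'\succeq x_i$ would give $y\succeq x_i$. It contains $F_0$: if $f\in F_0$ and $f\succeq x_i$, then $x_i\in D_0$, which is excluded. So $B\in\mathcal M$.

If $y\in A_0$ and $y\succeq x_i$, then $y\notin D_0$ (otherwise $x_i\in D_0$). So $x_i\preceq y\preceq x_j$ for some $j$, whence $j=i$ and $y\sim x_i$. So $A_0\setminus B=\bigsqcup_i[x_i]$. Let $B_i=B\cup[x_i]$. An arrow from $[x_i]$ ends in $A_0$. If it ends in $[x_j]$, then $x_j\preceq x_i$ and $j=i$. So $B_i$ is closed under arrows and $B_i\in\mathcal M$.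

Edges from $[x_i]$ to $V\setminus B_i$ are in $\partial B_i$ and have $\theta=1$; let $m_i$ be their number. Edges from $[x_i]$ to $B$ are inverses of elements of $\partial B$ and have $\theta=-1$; let $n_i$ be their number. Since $\operatorname{div}\theta=0$ on $[x_i]$, which misses $F_0\subseteq B$, summing over $[x_i]$ gives $m_i=n_i$. Since $X$ is connected and infinite, $m_i+n_i>0$, so $n_i\ge1$. The inverses of these edges, for different $i$, are distinct elements of $\partial B$, so $k\le\sum_in_i\le|\partial B|=e$. $\square$

### 6.4. Right translates of minimal cuts

This step replaces the missing automorphisms. For $A\subset V$ let $\tilde A\subset G$ be its preimage.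

**Definition (closed, admissible).** Call $B\subset G$ closed if $b\in B$, $s\in S$ and $\theta(bH,s)<1$ imply $sb\in B$. A word $w=s_k\cdots s_1$ in $S$ is admissible at $a\in G$ if $\theta(s_{i-1}\cdots s_1aH,\,s_i)<1$ for all $i$.

If $B$ is closed, $a\in B$, and $w$ is admissible at $a$, then $wa\in B$. Also $y\preceq aH$ if and only if $y=waH$ for some (possibly empty) $w$ admissible at $a$. In Example (D) the word $t^{-1}$ is admissible at $t^2$: it follows the inward rail edge from $2$ to $1$, where $\theta=-1$.

**Lemma 9.** If $A\in\mathcal M$, $g\in G$ and $\tilde Ag\supseteq\tilde F_0$, then $\tilde Ag$ is closed.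

*Proof.* Let $J=g^{-1}Hg$, $K=H\cap J$ and $B=\tilde Ag$. Since $\tilde AgJ=\tilde AHg=\tilde Ag$, the set $B$ is right $J$-invariant. By (3), $m:=[H:K]=[J:K]$. The bijection $aH\mapsto aHg=agJ$ from $G/H$ to $G/J$ commutes with left multiplication and carries $A$ to $B/J$. So exactly $e$ pairs $(bJ,s)$ satisfy $b\in B$, $sb\notin B$. Each coset of $J$ consists of $m$ cosets of $K$, so exactly $em$ pairs $(bK,s)$ satisfy $b\in B$, $sb\notin B$.

Now lift $\theta$ from $G/H$ to $G/K$ by $\theta_K(bK,s)=\theta(bH,s)$. It is antisymmetric, and its divergence at $bK$ is $\operatorname{div}\theta(bH)$. The divergence vanishes off $\tilde F_0/K$, and it has total $em$ on $\tilde F_0/K$, since each coset of $H$ consists of $m$ cosets of $K$. As $B/K$ is finite and contains $\tilde F_0/K$, cancelling inner edges shows that the sum of $\theta_K$ over the $em$ boundary pairs of $B/K$ is $em$. Since $\theta_K\le1$, all these values equal $1$. So $b\in B$ and $sb\notin B$ imply $\theta(bH,s)=1$, that is, $B$ is closed. $\square$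

The number of boundary pairs counts cosets of $J$, and the strength of the flow counts cosets of $H$. Equation (3) is exactly what makes the two counts meet.

### 6.5. Uniform periodicity

Lemma 9 needs $\tilde Ag\supseteq\tilde F_0$. We shall use it for $g=\gamma^{-j}$ with all $j$, and for all $\gamma$ in a finite union of cosets of $H$ at once. This step provides a finite set that contains all the relevant translates of $F_0$.

Let $Y=H(S\cup\{1\})H$. Then $Y=Y^{-1}=HYH\ni1$, each $Y^R$ is a finite union of left cosets of $H$, and $B_\Gamma(aH,R)=aY^R/H$.

**Lemma 10.** For every $R\ge1$ there is a finite $E_R\subset V$ such that $\tilde F_0\gamma^i\subseteq\tilde E_R$ for all $\gamma\in Y^R$, $i\in\mathbb Z$.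

*Proof.* **Step 1: reduction to orbits of $o$.** It suffices to find a finite $O_R\subset V$ containing $\gamma^io$ for all $\gamma\in Y^R$, $i\in\mathbb Z$. Indeed, for $f\in\tilde F_0$ and $h\in H$ we have $fh\gamma^io=f(h\gamma h^{-1})^io\in fO_R$, as $h\gamma h^{-1}\in Y^R$. So we may take $E_R=\bigcup_ffO_R$, with $f$ ranging over finitely many representatives of $F_0$.

**Step 2: a compact open subgroup.** For a single $\gamma\in G$ the set $\{\gamma^io\}$ is finite by periodicity; the issue is uniformity over infinitely many $\gamma$, and we get it from compactness. Let $\bar G$ be the closure of the image of $G$ in $\mathrm{Sym}(V)$ (topology of pointwise convergence), and $U$ the stabilizer of $o$ in $\bar G$. The group $U$ is open. It is the closure of the image of $H$: elements of $G$ close to an element of $U$ fix $o$, so they lie in $H$. As $H$ has finite orbits, its image lies in the product of the finite groups $\mathrm{Sym}(Hx)$ over the $H$-orbits. This product is compact and closed in $\mathrm{Sym}(V)$. So $U$ is compact.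

**Step 3: every $\gamma\in\bar G$ has a positive power in $U$.** So far we know this only for elements coming from $G$. The argument is that of Willis's theorem that periodic elements form a closed set. For $-\infty\le a\le b\le\infty$, with at least one integer in between, let
$$U_{a,b}=\bigcap_{a\le i\le b,\ i\in\mathbb Z}\gamma^iU\gamma^{-i}.$$
These are compact groups, and $\gamma U_{a,b}\gamma^{-1}=U_{a+1,b+1}$.

The sets $U_{1,r+1}U$ ($r\ge0$) decrease with $r$. They are finite unions of left $U$-cosets, since $U_{1,r+1}$ is compact and $U$ is open. So they are constant for $r\ge q$, for some $q$. They then equal $U_{1,\infty}U$: if $x$ lies in all of them, the decreasing nonempty compact sets $U_{1,r+1}\cap xU$ have a common point. Let $r\ge q$ and $z\in U_{1,r+1}$, and write $z=au$ with $a\in U_{1,\infty}$, $u\in U$. Then $u=a^{-1}z\in U\cap U_{1,r+1}=U_{0,r+1}$. So $U_{1,r+1}=U_{1,\infty}U_{0,r+1}$, and conjugating by $\gamma^{-1}$,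
$$U_{0,r}=U_{0,\infty}U_{-1,r}\qquad(r\ge q). \tag{6}$$
Conjugating (6) for $r+k$ by $\gamma^{-k}$ ($k\ge0$) gives $U_{-k,r}=U_{-k,\infty}U_{-k-1,r}\subseteq U_{0,\infty}U_{-k-1,r}$. So by induction $U_{0,r}=U_{0,\infty}U_{-k,r}$ for all $k\ge1$. It follows that $U_{0,q}=U_{0,\infty}U_{-\infty,q}$: for $z\in U_{0,q}$ the sets $U_{0,\infty}z\cap U_{-k,q}$ are decreasing, nonempty and compact, so they have a common point $u\in U_{-\infty,q}$, and $z\in U_{0,\infty}u$.

Put $P=U_{0,q}\subseteq U$, $P_+=U_{0,\infty}$ and $P_-=U_{-\infty,q}$. Then $P=P_+P_-=P_-P_+$ (take inverses). Moreover $\gamma P_-\gamma^{-1}=U_{-\infty,q+1}\subseteq P_-$ and $\gamma^{-1}P_+\gamma=U_{-1,\infty}\subseteq P_+$. Hence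
$$\gamma^kP\gamma=(\gamma^kP_-\gamma^{-k})\,\gamma^{k+1}\,(\gamma^{-1}P_+\gamma)\subseteq P\gamma^{k+1}P\qquad(k\ge1), \tag{7}$$
and by induction $(P\gamma P)^k\subseteq P\gamma^kP$ for $k\ge1$, since $(P\gamma P)^{k+1}\subseteq P\gamma^kP\gamma P\subseteq P\gamma^{k+1}P$.

The set $P\gamma P$ is open and nonempty, so it contains the image of some $g\in G$. Some $g^m$ with $m\ge1$ is in $H$, so its image is in $U$. As $P$ is open in the compact group $U$, it has finite index in $U$, so the image of some $g^{mk}$ with $k\ge1$ is in $P$. This image also lies in $(P\gamma P)^{mk}\subseteq P\gamma^{mk}P$. Thus $P\cap P\gamma^{mk}P\ne\emptyset$, that is, $\gamma^{mk}\in P\subseteq U$.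

**Step 4: uniformity.** Given $\gamma\in\bar G$, Step 3 shows that $\{\gamma^io:i\in\mathbb Z\}$ is finite. So $W_\gamma=\bigcap_{i\in\mathbb Z}\gamma^iU\gamma^{-i}$, the pointwise stabilizer of that set, is open, and it is normalized by $\gamma$. For $\gamma'\in\gamma W_\gamma$ we get $\gamma'^i\in\gamma^iW_\gamma$, so $\gamma'^io=\gamma^io$ for all $i\in\mathbb Z$. The image of $Y^R$ lies in a finite union of cosets $gU$. This is a compact set, covered by finitely many sets $\gamma W_\gamma$. Let $O_R$ be the union of the corresponding finite sets $\{\gamma^io:i\in\mathbb Z\}$. $\square$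

### 6.6. Nearby comparable points are equivalent

Fix $R=2e+2$ and put $Q=Q(E_R)\cup D_0$, a finite set. This step is the heart of the argument. If an admissible word $w$ leads from $a$ to $wa=a\gamma$ with $\gamma\in Y^R$, right translates allow us to repeat the move, passing from $a\gamma^j$ to $a\gamma^{j+1}$. Periodicity of $\gamma$ then brings us back to where we started. In Example (D) we have $1\preceq2$, realized by $w=t^{-1}$ at $a=t^2$ with $\gamma=t^{-1}$. There the iterates $a\gamma^j=t^{2-j}$ never return modulo $H$ to the point $2$ through a power of $\gamma$ in $H$, and $1\not\sim2$. Periodicity is what makes the difference.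

**Lemma 11.** Let $a\in G$, $g\in Y^R$, $x=aH$, $y=agH$, with $x,y\notin Q$. If $x,y$ are $\preceq$-comparable, then $x\sim y$.

*Proof.* Since $Y^R=(Y^R)^{-1}$, the roles of $x$ and $y$ are symmetric, and we assume $y\preceq x$. Then there is $w$ admissible at $a$ with $wa\in agH$. So $\gamma:=a^{-1}wa\in gH\subseteq Y^R$ and $wa=a\gamma$.

Let $A\in\mathcal M$ contain $y$. Since $y\notin Q(E_R)$, Lemma 7 gives $A\supseteq E_R$. So by Lemma 10, $\tilde A\supseteq\tilde F_0\gamma^j$, that is, $\tilde A\gamma^{-j}\supseteq\tilde F_0$, for all $j\in\mathbb Z$. By Lemma 9, $\tilde A\gamma^{-j}$ is closed. We have $a\gamma\in agH\subseteq\tilde A$. If $a\gamma^j\in\tilde A$, then $a\in\tilde A\gamma^{-j}$, so $a\gamma=wa\in\tilde A\gamma^{-j}$, that is, $a\gamma^{j+1}\in\tilde A$. Hence $a\gamma^j\in\tilde A$ for all $j\ge1$. Some $\gamma^m$ with $m\ge1$ lies in $H$, so $a\in\tilde AH=\tilde A$, that is, $x\in A$.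

So every $A\in\mathcal M$ containing $y$ contains $x$. As $x\notin D_0$, (5) gives $x\preceq y$. $\square$

The next lemma says that, away from $Q$, equivalent points have the same neighboring classes in $\Gamma$.

**Lemma 12.** Let $x\sim x'$ with $B_\Gamma(x,1)\cap Q=B_\Gamma(x',1)\cap Q=\emptyset$. Then every $y\in B_\Gamma(x,1)$ is equivalent to some $y'\in B_\Gamma(x',1)$.

*Proof.* **Step 1: an admissible word can be used at a neighbor.** We claim: if $b\in G$, $g\in Y$, $v$ is admissible at $b$, $bgH\notin Q$ and $vbgH\notin D_0$, then $vbgH\preceq bgH$. Let $A\in\mathcal M$ contain $bgH$. As $bgH\notin Q(E_R)$, $A\supseteq E_R$, so $\tilde A\supseteq\tilde F_0g$ by Lemma 10 (note $Y\subseteq Y^R$). Thus $\tilde Ag^{-1}\supseteq\tilde F_0$ is closed by Lemma 9. It contains $b$, hence $vb$, so $vbg\in\tilde A$. Now apply (5).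

**Step 2: go to $x'$ and back.** Let $x=aH$ and $y=agH$ with $g\in Y$. Take $w$ admissible at $a$ with $waH=x'$, and $w'$ admissible at $wa$ with $w'wa=ah$, $h\in H$. Then $wagH\in B_\Gamma(x',1)$ and $ahgH\in B_\Gamma(x,1)$, so $agH,\,wagH,\,ahgH\notin Q$. Step 1 with $b=a$, $v=w$, and then with $b=wa$, $v=w'$, gives
$$ahgH\preceq wagH\preceq agH.$$
Since $ahg=ag\cdot g^{-1}hg$ with $g^{-1}hg\in Y^2\subseteq Y^R$, Lemma 11 gives $ahgH\sim agH$. So $y'=wagH\sim y$. $\square$

### 6.7. Counting classes

Now we finish. Nearby inequivalent points are incomparable by Lemma 11, and there are at most $e$ pairwise incomparable points by Lemma 8. But exploring $\Gamma$ class by class from a far away point, we must keep meeting new classes.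

For $W\subset V$ let $N_1(W)$ be its closed $1$-neighborhood in $\Gamma$ and $\mathrm{sat}(W)$ the union of the $\sim$-classes meeting $W$. Both are finite if $W$ is. Put $W_0=Q$ and $W_{j+1}=\mathrm{sat}(N_1(W_j))$. These are increasing finite sets, saturated for $j\ge1$. Choose $x\in V\setminus W_{e+2}$. Let $\mathcal C_0=\{[x]\}$, and let $\mathcal C_{r+1}$ be the set of classes meeting $N_1(\bigcup\mathcal C_r)$. Then $\mathcal C_0\subseteq\mathcal C_1\subseteq\cdots$, and all $\mathcal C_r$ are finite.

**Step 1: for $0\le r\le e$, the classes in $\mathcal C_r$ avoid $W_{e+2-r}$.** This keeps us away from $Q$. It is clear for $r=0$, as $W_{e+2}$ is saturated. Let $r+1\le e$. If $c\in\mathcal C_{r+1}$ met the saturated set $W_{e+1-r}$, then $c\subseteq W_{e+1-r}$. So some $u\in\bigcup\mathcal C_r$ would lie in $N_1(W_{e+1-r})\subseteq W_{e+2-r}$, a contradiction.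

**Step 2: for $0\le r\le e$, every class in $\mathcal C_r$ meets $B_\Gamma(x,r)$.** This makes the classes nearby even though each may be spread out. The case $r=0$ is clear. If $c\in\mathcal C_{r+1}$ with $r+1\le e$, take $z\in c\cap B_\Gamma(u',1)$ with $u'$ in a class of $\mathcal C_r$, and $u\sim u'$ with $u\in B_\Gamma(x,r)$. By Step 1, $u,u'\notin W_{e+2-r}\supseteq W_1\supseteq N_1(Q)$, so their $1$-balls avoid $Q$. By Lemma 12 some $y\in B_\Gamma(u,1)\subseteq B_\Gamma(x,r+1)$ satisfies $y\sim z$, so $y\in c$.

**Step 3: $|\mathcal C_r|\le e$ for $0\le r\le e$.** Choose for each class in $\mathcal C_r$ a representative in $B_\Gamma(x,r)$. These representatives avoid $W_2\supseteq Q\supseteq D_0$ by Step 1, and any two are of the form $bH,\,bgH$ with $g\in Y^{2e}\subseteq Y^R$. They are inequivalent, so by Lemma 11 they are pairwise incomparable, and Lemma 8 applies.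

**Step 4: contradiction.** The sets $\mathcal C_0\subseteq\cdots\subseteq\mathcal C_e$ are $e+1$ nested sets with sizes in $\{1,\dots,e\}$, so $\mathcal C_r=\mathcal C_{r+1}$ for some $r<e$. Then $U_0=\bigcup\mathcal C_r$ is finite, nonempty, and $N_1(U_0)=U_0$. As $\Gamma$ is connected, $U_0=V$ is finite, contradicting $[G:H]=\infty$. This proves Proposition 6. $\square$

## 7. Assembling Theorem 1

*Proof of Theorem 1.* Let $H\backslash G$ be narrow with $|H\backslash G/H|=\infty$, or merely with $[\mathrm{Comm}_G(H):H]\ge n+1$; by Lemma 3 the first condition implies the second. By Lemma 3 there is a finitely generated $L$ with $H\le L\le\mathrm{Comm}_G(H)$, $[L:H]=\infty$ and $L/H$ narrow. The subgroup $H$ is commensurated in $L$. By Proposition 6 applied to $(L,H)$, some $g\in L$ has no positive power in $H$. By Lemma 4, $N=\bigcap_{a\in L}aHa^{-1}$ has finite index in $H$. It is normalized by $g$, and no positive power of $g$ lies in $N$. By Lemma 5, applied in $G$, the subgroup $G'=N\langle g\rangle$ has finite index in $G$, $N\trianglelefteq G'$ and $G'/N\cong\mathbb Z$. So $H$ is a virtual fiber subgroup. $\square$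

Hence there is no finitely generated pair $H\le G$ with $H\backslash G$ narrow and one-ended, $|H\backslash G/H|=\infty$, and $H$ not a virtual fiber subgroup.

## 8. The equivalences and the bounds of Theorem 2

**Step 1: (2)⇒(1), (3)⇒(1) and (4)⇒(2).** This step collects the implications that do not need (b). The implication (2)⇒(1) is Theorem 1. The implication (3)⇒(1) is the argument of Section 7, which needs only $[\mathrm{Comm}_G(H):H]\ge n+1$. For (4)⇒(2), let $f$ be a quasi-isometry from $H\backslash G$ to $\mathbb Z$ or $\mathbb N$. The points with a given value of $f$ lie within a bounded distance of each other, and the Schreier graph has uniformly bounded degree, so their number is bounded. As $f$ maps $B(o,r)$ into an interval of length bounded linearly in $r$, the graph has linear growth. By Lemma 0 it is narrow.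

**Step 2: (1)⇒(2), (3), (4).** This step closes the circle. Let $H'\trianglelefteq G'$ be as in the definition, with $G'/H'\cong\mathbb Z$ generated by $tH'$. By (b), $H\backslash G$ is quasi-isometric to $\mathbb Z$ or $\mathbb N$, hence narrow by the argument of Step 1. The set $H'\backslash G'/H'=G'/H'$ is infinite and embeds in $H'\backslash G/H'$. Writing $H$ as a union of $[H:H']$ left cosets, and of $[H:H']$ right cosets, of $H'$, we see that each $HgH$ is a union of at most $[H:H']^2$ double cosets of $H'$. So $|H\backslash G/H|=\infty$, proving (2) and (4); this computation does not use (b), and it shows that every virtual fiber subgroup has infinitely many double cosets, as used for Example (P).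

Next, $t$ normalizes $H'$, which therefore has finite index in both $H$ and $tHt^{-1}$, so $t\in\mathrm{Comm}_G(H)$. If $t^k\in H$ with $k\ne0$, then, as $[H:H']<\infty$, a nonzero power of $t$ would lie in $H'$, which is impossible. So the cosets $t^kH$ are distinct and $[\mathrm{Comm}_G(H):H]=\infty$, proving (3).

**Step 3: the bounds.** This step makes the failure of (1) quantitative. Let $H\backslash G$ be narrow, with $S\supseteq S_H$ and $n$ as in the statement, and let $H$ not be a virtual fiber subgroup. Section 7 gives $[\mathrm{Comm}_G(H):H]\le n$. By Lemma 2(iii), all finite $H$-orbits on $G/H$ lie in $\mathrm{Comm}_G(H)/H$, so there are at most $n$ of them. Since $S\supseteq S_H$, the infinite $H$-orbits are pairwise disjoint infinite connected subsets of $X$, so there are at most $n$ of them. Hence $|H\backslash G/H|\le2n$. $\square$
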